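# Farey tessellations in random position and coarse embeddings of $\mathbb R^3$ into $\mathbb H^2\times\mathbb H^2$

## 1. Coarse embeddings, the hyperbolic plane, CAT(0) spaces, covering dimension

Throughout, $\log$ is the natural logarithm, $|\cdot|$ is the Euclidean norm, $|\cdot|_\infty$ is the sup norm, and $\mathbb H^2$ is the real hyperbolic plane $\mathbb H^2_{\mathbb R}$.

**Definition 1 (coarse embedding).** A map $f:X\to Y$ between metric spaces is a coarse embedding if there are non-decreasing functions $\rho_-,\rho_+:[0,\infty)\to[0,\infty)$, the control functions, with $\rho_-(r)\to\infty$ as $r\to\infty$, such that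
$$\rho_-(d_X(x,y))\le d_Y(f(x),f(y))\le\rho_+(d_X(x,y))\qquad\text{for all }x,y\in X .$$

The map need be neither continuous nor injective. Close points have images that are not far apart, and far points have images that are far apart. If one can take $\rho_-(s)=s/\lambda-c$ (cut off at $0$) and $\rho_+(s)=\lambda s+c$ for some constants $\lambda\ge1$, $c\ge0$, then $f$ is a quasi-isometric embedding. The map $x\mapsto|x|$ from $\mathbb R$ to $\mathbb R$ is not a coarse embedding, since $x$ and $-x$ are identified. For functions $u,v:[0,\infty)\to[0,\infty)$ we write $u(r)\lesssim v(r)$ if there are constants $C>0$, $c\ge0$, $r_0\ge0$ with $u(r)\le Cv(r)+c$ for $r\ge r_0$; for example $3\log r+5\lesssim\log r$.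

**Definition 2 (upper half-plane, product metric).** We use the model $\mathbb H^2=\{z=x+iy:y>0\}$ with metric $(dx^2+dy^2)/y^2$ and area $dx\,dy/y^2$. We write $(x,y)$ for $x+iy$. The distance satisfies
$$\cosh d(z,w)-1=\frac{|z-w|^2}{2\,\mathrm{Im}\,z\,\mathrm{Im}\,w}.$$
The product $\mathbb H^2\times\mathbb H^2$ carries $d((p,q),(p',q'))=\sqrt{d(p,p')^2+d(q,q')^2}$.

We will use two elementary estimates. A path from height $y$ to height $y'$ has length at least $|\log(y/y')|$. Going vertically to the larger of the two heights and then horizontally gives
$$d\bigl((x,y),(x',y')\bigr)\le|\log(y/y')|+\frac{|x-x'|}{\max(y,y')}.\tag{1}$$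
As an example, the vertical line $t\mapsto(0,e^t)$ is an isometric copy of $\mathbb R$, so a product of two geodesics is an isometric copy of $\mathbb R^2$ in $\mathbb H^2\times\mathbb H^2$. A second example is the horocycle $x\mapsto(x,1)$. Two points at distance $s$ in $\mathbb R$ have images at distance $\operatorname{arcosh}(1+s^2/2)$. This is an increasing unbounded function of $s$, so the horocycle is a coarse embedding $\mathbb R\to\mathbb H^2$. Since it grows like $2\log s$, the horocycle is not a quasi-isometric embedding.

**Definition 3 (ideal triangle).** An ideal triangle is the closed region of $\mathbb H^2$ bounded by three geodesics joining three distinct points at infinity, its ideal vertices.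

The ideal vertices do not belong to $\mathbb H^2$, so the three edges are pairwise disjoint. Our standard example has ideal vertices $0,1,\infty$:
$$\Delta_0=\{0\le x\le1,\ |z-\tfrac12|\ge\tfrac12\}.$$
The condition $|z-\frac12|\ge\frac12$ says $y^2\ge x-x^2$, so its area is $\int_0^1\frac{dx}{\sqrt{x-x^2}}=\pi$.

**Definition 4 (CAT(0) space).** A geodesic metric space is CAT(0) if in every geodesic triangle, distances between points on the sides are at most the distances between the corresponding points of the Euclidean triangle with the same side lengths.

We recall that geodesics in a CAT(0) space are unique, and that for two geodesics $\alpha,\beta$ parametrized proportionally to length on $[0,1]$,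
$$d(\alpha(t),\beta(t))\le(1-t)\,d(\alpha(0),\beta(0))+t\,d(\alpha(1),\beta(1)).\tag{2}$$
Hence $\alpha(t)$ depends continuously on $t$ and on the two endpoints. Taking $\beta$ constant shows that closed balls are convex. Examples are $\mathbb R^m$, $\mathbb H^2$, and simplicial trees with edges of length $1$. In the tripod with legs of length $1$, the triangle on the three tips has sides $2,2,2$. The midpoint of one side is the center, at distance $1$ from the third tip, and this is at most the Euclidean value $\sqrt3$. The circle is not CAT(0), because antipodal points are joined by two geodesics.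

**Definition 5 (covering dimension).** A compact metric space $P$ has covering dimension $\le k$ if every finite open cover of $P$ has a finite open refinement such that each point of $P$ lies in at most $k+1$ of its members.

As an example, let $P$ be a finite simplicial complex of dimension $k$. Subdivide it until the open stars of the vertices have diameter below a Lebesgue number of the given cover; then the stars refine the cover. A point in the interior of a $j$-simplex lies in exactly $j+1$ stars. So $\dim P\le k$. In particular a finite tree has dimension $\le1$, and a product of two finite trees, made of squares cut along diagonals, has dimension $\le2$. We also recall that a closed subset of $P$ has dimension at most $\dim P$, and that $\dim(P\times P')\le\dim P+\dim P'$ for nonempty compact metric spaces.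

**Definition 6 (Kuhn triangulation).** Cut $[0,1]^n$ into the $n!$ simplices $\{1\ge x_{\sigma(1)}\ge\dots\ge x_{\sigma(n)}\ge0\}$, where $\sigma$ runs over the permutations of $\{1,\dots,n\}$, and translate by integer vectors. This triangulates $[0,r]^n$ for integers $r\ge1$, with vertex set $\{0,\dots,r\}^n$.

For $n=2$ each unit square is cut along one diagonal. Each simplex lies in a unit lattice cube, so two of its vertices satisfy $|v-w|_\infty\le1$, and each of its points is within $\sqrt n$ of each of its vertices.

## 2. Flats, rescaling, and antipodal points

We have seen that $\mathbb R^2$ sits isometrically in $\mathbb H^2\times\mathbb H^2$. A product of two horocycles gives another coarse embedding of $\mathbb R^2$, with logarithmic lower control. Is there room for one more dimension: does there exist a coarse embedding $\mathbb R^3\to\mathbb H^2\times\mathbb H^2$? The problem comes from Oussama Bensaid, Anthony Genevois, Romain Tessera, "Coarse separation and large-scale geometry of wreath products", arXiv:2401.18025 (2024). These notes prove that the answer is no.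

**Theorem 1.** There is no coarse embedding $\mathbb R^3\to\mathbb H^2\times\mathbb H^2$.

The following facts are known; the proof will not use them.

- (a) There is no quasi-isometric embedding $\mathbb R^3\to\mathbb H^2\times\mathbb H^2$, since the asymptotic cone of the target is a product of two real trees and has topological dimension $2$.
- (b) If $f:\mathbb R^3\to\mathbb H^2\times\mathbb H^2$ is a coarse embedding with control functions $\rho_\pm$, then $\rho_-(r)\lesssim\log r$.
- (c) For such an $f$ and every affine plane $P\subset\mathbb R^3$, the restriction $f|_P$ is not a quasi-isometric embedding.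

A natural first attempt is to imitate (a). Divide the distances of the target by $\lambda$, consider $x\mapsto f(\lambda x)$, and let $\lambda\to\infty$. For a quasi-isometric embedding, the limit is a bi-Lipschitz, hence injective, map from $\mathbb R^3$ into a $2$-dimensional space. For a coarse embedding, the lower bound on the rescaled distance is $\rho_-(\lambda|x-y|)/\lambda$, and this may tend to $0$. The horocycle shows it: the rescaled distances are about $2\log(\lambda|x-y|)/\lambda\to0$, so the limit map is constant. By (b), $\rho_-(\lambda|x-y|)/\lambda\to0$ for every hypothetical $f$ as in the question. The limit loses the injectivity on which the argument depends, so we must argue at a fixed large scale $r$ and keep track of errors.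

At a fixed scale, the easiest target is $\mathbb R^2$. Suppose $f:\mathbb R^3\to\mathbb R^2$ is a coarse embedding, put $L=\rho_+(\sqrt3)$, and let $g$ be the piecewise affine interpolation of $f|_{\mathbb Z^3}$ on the Kuhn triangulation. If $x$ lies in a simplex with vertex $v$, then $|g(x)-f(v)|\le L$. By the Borsuk–Ulam theorem, on each sphere $|x|=s$ there is a point with $g(x)=g(-x)$. Let $v,v'$ be vertices of simplices containing $x,-x$. Then $\rho_-(|v-v'|)\le2L$, while $|v-v'|\ge2s-2\sqrt3$. For large $s$ this is impossible.

The hyperbolic plane, however, branches like a tree, and antipodal coincidences already fail for trees. Let a point go around the circle $\mathbb R/360$ and map it to the tripod with center $o$ and legs $A,B,C$ as follows. During $(0,120)$ it runs from $o$ to the tip of $A$ and back, during $(120,240)$ it does the same on $B$, during $(240,360)$ on $C$, each at constant speed. If $\theta\in(0,120)$, then $\theta$ is sent into $A\setminus\{o\}$ and $\theta+180\in(180,300)$ is sent into $B\cup C$. If $\theta=0$, the images are $o$ and the tip of $B$. By the symmetry $\theta\mapsto\theta+120$, no two antipodal points have the same image.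 So we need another source of large fibers, one that uses only the dimension of the target.

## 3. Large connected fibers of maps from a cube

For $Q=[0,r]^n$ with $r>0$, the *opposite faces* are the pairs $Q\cap\{x_i=0\}$, $Q\cap\{x_i=r\}$, $1\le i\le n$.

**Lemma 1 (Lebesgue).** Let $\mathcal O$ be a finite open cover of $Q=[0,r]^n$, no member of which meets two opposite faces. Then some point lies in at least $n+1$ members of $\mathcal O$.

*Proof.* Suppose every point lies in at most $n$ members. We use the cover to push the cube off an interior point while keeping every face in itself. Let $(\varphi_O)_{O\in\mathcal O}$ be a partition of unity with $\{\varphi_O>0\}\subset O$. For each $O$ let $p_O\in\{0,r\}^n$ have $i$-th coordinate $r$ if $O$ meets $\{x_i=r\}$, and $0$ otherwise. Put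
$$u(x)=\sum_{O}\varphi_O(x)\,p_O ,$$
a continuous map $Q\to Q$.

If $x_i=r$, every $O\ni x$ has $(p_O)_i=r$, so $u(x)_i=r$. If $x_i=0$, every $O\ni x$ meets $\{x_i=0\}$, hence misses $\{x_i=r\}$, so $(p_O)_i=0$ and $u(x)_i=0$. Thus $u$ maps each face into itself. The straight-line homotopy $(1-t)x+tu(x)$ therefore keeps each face in itself, and $u|_{\partial Q}$ is homotopic to the identity inside $\partial Q$.

On the other hand, $u(x)$ is a convex combination of at most $n$ of the points $p_O$. So $u(Q)$ lies in finitely many convex hulls of at most $n$ points of $\mathbb R^n$, a closed set of measure zero, and $u(Q)$ misses some interior point $q$ of $Q$. Compose $u$ with the radial projection $Q\setminus\{q\}\to\partial Q$, which fixes $\partial Q$. The result is a continuous map $Q\to\partial Q$ whose restriction to $\partial Q$ is $u|_{\partial Q}$, homotopic to the identity. Since $Q$ is contractible, this restriction is null-homotopic. So the identity of $\partial Q\cong S^{n-1}$ is null-homotopic, a contradiction. $\square$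

**Lemma 2 (large fibers).** Let $Q=[0,r]^n$ and let $h:Q\to P$ be continuous, where $P$ is a compact metric space of covering dimension $\le n-1$. Then some connected component of some fiber of $h$ meets two opposite faces of $Q$. In particular it has diameter $\ge r$.

*Proof.* Replace $P$ by its closed subset $h(Q)$, and suppose that the claim fails. We build a cover that contradicts Lemma 1.

**Step 1: split each fiber into pieces that do not join opposite faces.** Fix $z\in P$ and let $X_z=h^{-1}(z)$, a compact set. In a compact Hausdorff space each component is the intersection of the clopen sets containing it. Let $O$ be a component of $X_z$ and let $\Phi$ be a face of $Q$ that $O$ misses. The clopen sets containing $O$ have an intersection disjoint from the compact set $\Phi\cap X_z$. By compactness, finitely many of them already have an intersection disjoint from it. Doing this for all the faces that $O$ misses and intersecting, we get a clopen neighborhood of $O$ in $X_z$ disjoint from every face that $O$ misses. By assumption $O$ misses at least one face of each opposite pair, so this neighborhood meets no two opposite faces. Finitely many such neighborhoods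 cover $X_z$. Their successive differences partition $X_z$ into finitely many disjoint compact sets, none meeting two opposite faces.

**Step 2: thicken the pieces.** Choose disjoint open neighborhoods $W_1^z,\dots,W_{k(z)}^z$ in $Q$ of these compact sets, each also disjoint from the faces that the corresponding compact set misses. Then no $W_j^z$ meets two opposite faces. The set $h\bigl(Q\setminus\bigcup_jW_j^z\bigr)$ is compact and does not contain $z$. Its complement $U_z$ is an open neighborhood of $z$ with $h^{-1}(U_z)\subset\bigcup_jW_j^z$.

**Step 3: use the dimension of $P$.** Since $P$ is compact and $\dim P\le n-1$, the cover $\{U_z\}$ has a finite open refinement $\mathcal V$ such that each point of $P$ lies in at most $n$ members. For $V\in\mathcal V$ choose $z(V)$ with $V\subset U_{z(V)}$. The sets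
$$h^{-1}(V)\cap W_j^{z(V)}$$
form a finite open cover of $Q$, because $h^{-1}(V)\subset\bigcup_jW_j^{z(V)}$. None of them meets two opposite faces. For fixed $V$ they are disjoint, so a point $x$ lies in at most as many of them as there are $V\in\mathcal V$ containing $h(x)$, that is, at most $n$. This contradicts Lemma 1. $\square$

## 4. Interpolation, chains, and the case of two trees

To apply Lemma 2 we must make coarse maps continuous.

**Lemma 3 (extension).** Let $W$ be a complete CAT(0) space, $\mathcal K$ a finite simplicial complex with a total order on its vertices, and $F$ a map from the vertices to $W$ such that $d(F(v),F(w))\le L$ when $v,w$ lie in a common simplex. Then $F$ extends to a continuous map $g:|\mathcal K|\to W$ such that $d(g(x),F(v))\le L$ whenever $x$ lies in a simplex with vertex $v$.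

*Proof.* We cone off vertex by vertex. Put $g=F$ on vertices. On a simplex $[v_0<\dots<v_k]$ with $k\ge1$, define inductively, for $y\in[v_0,\dots,v_{k-1}]$ and $t\in[0,1]$,
$$g((1-t)y+tv_k)=\text{the point at fraction }t\text{ of the geodesic from }g(y)\text{ to }F(v_k).$$
By (2) this is continuous in $(y,t)$. For $t=1$ it is the constant $F(v_k)$. The simplex is the quotient of the compact space $[v_0,\dots,v_{k-1}]\times[0,1]$ that collapses $t=1$ to a point, so $g$ is well defined and continuous on the simplex.

The definitions on faces agree. The face opposite $v_k$ is $t=0$. A face containing $v_k$ is obtained by restricting $y$ to a face of $[v_0,\dots,v_{k-1}]$, where compatibility holds by induction. So $g$ is well defined and continuous on $|\mathcal K|$.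

By induction on $k$, every convex set that contains $F(v_0),\dots,F(v_k)$ contains $g([v_0,\dots,v_k])$. For a vertex $v$ of the simplex, the closed ball of radius $L$ about $F(v)$ is convex and contains the images of all vertices of the simplex, hence the image of the simplex. $\square$

**Lemma 4 (chains).** If a connected metric space $A$ is a finite union of closed sets $A_1,\dots,A_N$, then $\operatorname{diam}A\le\sum_j\operatorname{diam}A_j$, the sum being over the nonempty $A_j$.

*Proof.* Join two nonempty $A_j$ by an edge if they intersect. This graph is connected; otherwise $A$ would be a disjoint union of two nonempty closed sets. So any two points $a,a'\in A$ are joined by a chain of distinct sets $A_{j_1}\ni a,\dots,A_{j_s}\ni a'$, each meeting the next. Choosing a point in each consecutive intersection, the triangle inequality gives $d(a,a')\le\sum_i\operatorname{diam}A_{j_i}$. $\square$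

**Example 1 (two trees).** Let $T_1,T_2$ be locally finite trees with edges of length $1$. There is no coarse embedding $f=(f_1,f_2):\mathbb R^3\to T_1\times T_2$. To see this, put $L=\rho_+(\sqrt3)$ and extend each $f_i|_{\{0,\dots,r\}^3}$ to $g_i:[0,r]^3\to T_i$ by Lemma 3. The image of $g=(g_1,g_2)$ is compact, so it lies in a product of two finite trees, of dimension $\le2$. By Lemma 2 there is a set $A$ of diameter $\ge r$ on which $g$ is constant. Take $x,x'\in A$ with $|x-x'|\ge r$ and vertices $v,v'$ of simplices containing them. Then $\rho_-(|v-v'|)\le2\sqrt2L$ and $|v-v'|\ge r-2\sqrt3$, which is impossible for large $r$.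

We would like to run this argument for $\mathbb H^2$ after mapping $\mathbb H^2$ to a tree. The fibers of such a map will not be points, and everything depends on how many bounded pieces they consist of. Lemma 4 is the tool that turns such a count into a diameter bound.

## 5. The Farey tree, and why a fixed tessellation is not enough

Let $G=PSL_2(\mathbb R)$ and $\Gamma=PSL_2(\mathbb Z)$, acting on $\mathbb H^2$ by Möbius transformations. Put
$$\sigma(z)=\frac1{1-z},\qquad\sigma^2(z)=1-\frac1z,\qquad\sigma^3=\mathrm{id},\qquad c_0=e^{i\pi/3}.$$
Here $\sigma\in\Gamma$ permutes $0\mapsto1\mapsto\infty\mapsto0$, so $\sigma\Delta_0=\Delta_0$. It fixes $c_0$, since $z(1-z)=1$ there. So $\sigma$ is a rotation of order $3$ of $\Delta_0$ about $c_0$. For $z=x+iy$,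
$$\mathrm{Im}\,\sigma z=\frac{y}{|1-z|^2},\qquad\mathrm{Im}\,\sigma^2z=\frac{y}{|z|^2}.\tag{3}$$

**The tessellation.** Let
$$\mathcal F=\{0\le x\le1,\ |z|\ge1,\ |z-1|\ge1\}.$$
The textbook fundamental domain of $\Gamma$ is $\{|x|\le\frac12,\ |z|\ge1\}$, and its translates are locally finite. Moving its left half by $z\mapsto z+1$ gives $\mathcal F$: for $0\le x\le\frac12$ the condition $|z|\ge1$ implies $|z-1|\ge1$, and symmetrically for $\frac12\le x\le1$. So $\mathcal F$ is a fundamental domain as well: its translates are locally finite, cover $\mathbb H^2$, and have null pairwise intersections.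

Moreover $\mathcal F\subset\Delta_0$, because $|z-\frac12|^2=\frac12(|z|^2+|z-1|^2)-\frac14\ge\frac34$ on $\mathcal F$. By (3), $\mathcal F$ is the set of $z\in\Delta_0$ whose height is the largest among the heights of $z,\sigma z,\sigma^2z$. Hence $\Delta_0=\mathcal F\cup\sigma\mathcal F\cup\sigma^2\mathcal F$, with null overlaps, and $\operatorname{area}(\mathcal F)=\pi/3$.

It follows that the triangles $\gamma\Delta_0$, $\gamma\in\Gamma$, are locally finite and cover $\mathbb H^2$. If the interiors of $\gamma\Delta_0$ and $\Delta_0$ meet, then $\gamma\sigma^i\mathcal F\cap\sigma^j\mathcal F$ has positive area for some $i,j$, so $\gamma\sigma^i=\sigma^j$ and $\gamma\in\langle\sigma\rangle$. So distinct triangles have disjoint interiors, and the stabilizer of $\Delta_0$ is exactly $\langle\sigma\rangle$. If two distinct triangles meet at a point, it lies on an edge of each. These two geodesics cannot cross, as the interiors would then overlap, so they coincide. Thus two distinct triangles are disjoint or share a whole edge. This is the Farey tessellation $\tau_0$. Since $\langle\sigma\rangle$ permutes the three vertices of $\Delta_0$ simply transitively, $\Gamma$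 acts simply transitively on pairs (triangle, ideal vertex of it).

**Cores and spikes.** The spike of $\Delta_0$ at $\infty$ is $S_\infty=\{z\in\Delta_0:y>1\}=\{0\le x\le1,\ y>1\}$. The other two spikes are $\sigma S_\infty$ and $\sigma^2S_\infty$. The core is the rest of $\Delta_0$; by (3) it is
$$\{z\in\Delta_0:\ y\le1,\ y\le|z|^2,\ y\le|1-z|^2\}.$$
It is compact. To see this, we check that $y\ge\frac12$ on it. By the symmetry $x\mapsto1-x$ let $x\le\frac12$, and suppose $y<\frac12$. Since $z\in\Delta_0$, $y^2\ge x(1-x)\ge x/2$, so $x\le2y^2$. Then $y\le x^2+y^2\le4y^4+y^2$, that is, $1\le4y^3+y<\frac12+\frac12$, a contradiction. So the core is a closed subset of $[0,1]\times[\frac12,1]$. Let $D_0$ be the maximal distance from $c_0$ to a point of the core.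

A point $(x,y)\in S_\infty$ is at distance $\log y$ from $(x,1)$. This point lies in the core, since $x^2+1\ge1$ and $(1-x)^2+1\ge1$. Hence
$$d((x,y),c_0)\le\log y+D_0\qquad\text{on }S_\infty.\tag{4}$$

**Depth.** Let $\mathcal C=\Gamma c_0$ be the set of centers of all the triangles and put $\delta_0(p)=d(p,\mathcal C)$. This function is $1$-Lipschitz and $\Gamma$-invariant. We claim that $\delta_0$ measures how deep a point sits in a spike. For $\gamma=\pm\begin{pmatrix}a&b\\k&l\end{pmatrix}\in\Gamma$,
$$\mathrm{Im}(\gamma c_0)=\frac{\sqrt3/2}{|kc_0+l|^2}=\frac{\sqrt3/2}{k^2+kl+l^2}\le\frac{\sqrt3}2,$$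
because $k^2+kl+l^2$ is a positive integer. So every center has height at most $\sqrt3/2$, and for $p=(x,y)\in S_\infty$
$$\delta_0(p)\ge\log\frac{2y}{\sqrt3}\ge\log y.\tag{5}$$

**Counting pieces.** Let $R\ge0$. By (5), the part of $S_\infty$ with $\delta_0\le R$ has $\log y\le R$, so it lies in the union of the blocks $\{0\le x\le1,\ e^k\le y\le e^{k+1}\}$, $0\le k\le\lfloor R\rfloor$. By (1), each block has diameter $\le1+1=2$. Now $\Gamma$ is transitive on pairs (triangle, spike) and preserves $\delta_0$. So for every triangle $\Delta$ of $\tau_0$, the set $\{p\in\Delta:\delta_0(p)\le R\}$ is covered by the core of $\Delta$, of diameter $\le2D_0$, and $3(\lfloor R\rfloor+1)$ blocks of diameter $\le2$. In total this is at most $3R+4$ closed sets of diameter $\le\max(2D_0,2)$.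

**The map to a tree.** Let $\tau$ be $\tau_0$ or any image $g\tau_0$ with $g\in G$, and let $T$ be its dual graph: a vertex $v_\Delta$ for each triangle, and an edge of length $1$ for each geodesic edge of $\tau$, joining the two triangles that contain it. $T$ is trivalent. It is connected, because a geodesic segment between interior points of two triangles meets finitely many triangles and passes from one to the next across an edge. It is a tree: each geodesic edge $e$ separates $\mathbb H^2$, and crossing other edges never leaves a side of $e$, so removing the dual edge of $e$ disconnects $T$.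

We construct a continuous map $\pi:\mathbb H^2\to T$. Let $\Delta$ have edges $e_1,e_2,e_3$. For $p\in\Delta$ put $d_i=d(p,e_i)$, $m_i=\min_{j\ne i}d_j$ and
$$\lambda_i(p)=\max\Bigl(0,\frac{m_i-d_i}{m_i+d_i}\Bigr).$$
The denominator is positive, since distinct edges are disjoint. The functions $\lambda_i$ are continuous. At most one is positive at a given $p$, since $\lambda_i>0$ means that $d_i$ is smaller than the other two distances. Also $\lambda_i=1$ exactly on $e_i$, and $\lambda_i=0$ on $e_j$ for $j\ne i$. Let $\pi(p)$ be the point at distance $\lambda_i(p)/2$ from $v_\Delta$ on the edge dual to $e_i$ if $\lambda_i(p)>0$, and $v_\Delta$ if all $\lambda_i(p)=0$. On $e_i$ the value is the midpoint of the dual edge, so the definitions for the two triangles containing $e_i$ agree. Since $\tau$ is locally finite, $\pi$ is continuous.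

*Each fiber of $\pi$ lies in a single triangle.* Let $T_\Delta$ be the closed $\frac12$-ball about $v_\Delta$. Then $\pi(\Delta)\subset T_\Delta$. If $p\in\Delta'\ne\Delta$ and $\pi(p)\in T_\Delta$, then $\pi(p)\in T_\Delta\cap T_{\Delta'}$. So $\Delta,\Delta'$ are adjacent, $\pi(p)$ is the midpoint of the edge $v_\Delta v_{\Delta'}$, and $p$ lies on the common edge of $\Delta$ and $\Delta'$. Hence $\pi^{-1}(T_\Delta)=\Delta$. The balls $T_\Delta$ cover $T$, which proves the claim.

*Compact sets go to finite subtrees.* A compact set meets finitely many triangles, so its image lies in finitely many $T_\Delta$, hence in a finite subtree.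

**Where the fixed tessellation fails.** Let us try the argument of Example 1 with $h=(\pi\circ g_1,\pi\circ g_2)$ and $\tau=\tau_0$. Lemma 2 gives a connected $A\subset[0,r]^3$ of diameter $\ge r$ with $g_1(A)$ and $g_2(A)$ each in one triangle. If $\delta_0\le R$ on both $g_i(A)$, then $g(A)$ is covered by $(3R+4)^2$ bounded pieces. A bounded piece of $g(A)$ has bounded preimage, and Lemma 4 gives $r\le K(3R+4)^2$. The only evident bound on $R$ comes from the speed of $g_i$, and it is linear in $r$. Then the inequality reads $r\le O(r^2)$ and says nothing. Nor can the linear bound be improved for this tessellation: if $f_1(x)=(\frac12,e^{x_1})$, then by (5) the depth at the point with $x_1=r$ is at least $r$.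

That geodesic is unlucky, since it runs straight into an ideal vertex. We are free to move the tessellation, and by (4) the part of a triangle at depth more than $D$ has area of order at most $e^{-D}$. We need to control only about $r^3$ points, so a tessellation in random position should keep them all at depth $O(\log r)$.

## 6. A tessellation in random position

**Lemma 5.** There is a constant $C_1$ such that for every finite $A\subset\mathbb H^2$ with at most $M\ge1$ elements there are a locally finite tessellation $\tau$ of $\mathbb H^2$ by ideal triangles and a $1$-Lipschitz function $\delta:\mathbb H^2\to[0,\infty)$ such that: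

- (A1) $\delta(a)\le\log M+C_1$ for all $a\in A$;
- (A2) for every triangle $\Delta$ of $\tau$ and $R\ge0$, the set $\{p\in\Delta:\delta(p)\le R\}$ is covered by at most $3R+4$ closed sets of diameter $\le C_1$;
- (A3) there are a locally finite tree $T$ and a continuous map $\pi:\mathbb H^2\to T$ such that each fiber $\pi^{-1}(z)$ is contained in a single triangle of $\tau$, and $\pi$ maps every compact set into a finite subtree.

*Proof.* We take $\tau=g\tau_0$ and $\delta=\delta_g:=\delta_0\circ g^{-1}$ for a suitable $g\in G$, and $C_1=\max(D_0+1,2D_0,2)$. By Section 5, (A2) and (A3) hold for every $g$. It remains to choose $g$ so that (A1) holds.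

**Step 1: the area of the deep part.** For $D\ge D_0$ let $B(c_0,D)$ be the closed ball. A point of $\Delta_0\setminus B(c_0,D)$ is not in the core. By (4), if it lies in $S_\infty$, then it has $y>e^{D-D_0}$. The other two spikes are images of $S_\infty$ under rotations that fix $c_0$. Hence
$$\operatorname{area}(\Delta_0\setminus B(c_0,D))\le3\int_{e^{D-D_0}}^\infty\frac{dy}{y^2}=3e^{D_0-D}.\tag{6}$$
Since $\sigma$ preserves $\Delta_0\setminus B(c_0,D)$ and the three sets $\sigma^j\mathcal F$ tile $\Delta_0$, the part in $\mathcal F$ has one third of this area:
$$\operatorname{area}(\mathcal F\setminus B(c_0,D))\le e^{D_0-D}.\tag{7}$$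

**Step 2: a probability on positions.** The purpose is to make sense of "random $g$" so that every point $p$ looks uniformly distributed relative to the tessellation. Let $\nu$ be a Haar measure on $G$; it is both left- and right-invariant. For $p\in\mathbb H^2$, the measure $\lambda_p(B)=\nu\{g:g^{-1}p\in B\}$ is finite on compact sets, since point stabilizers are compact. It is $G$-invariant: for $h\in G$, $g^{-1}p\in hB$ means $(gh)^{-1}p\in B$, and $\nu$ is right-invariant. So $\lambda_p=\kappa\cdot\operatorname{area}$ for some $\kappa\in(0,\infty)$. Left-invariance of $\nu$ gives $\lambda_{hp}=\lambda_p$, so $\kappa$ does not depend on $p$.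

For each $p$ put $\Phi_p=\{g\in G:g^{-1}p\in\mathcal F\}$. Then $\Phi_p\gamma=\{h:h^{-1}p\in\gamma^{-1}\mathcal F\}$ for $\gamma\in\Gamma$. The translates of $\mathcal F$ cover $\mathbb H^2$ and overlap in null sets. Hence the sets $\Phi_p\gamma$ cover $G$ and overlap in $\nu$-null sets, and $\nu(\Phi_p)=\kappa\pi/3$.

Let $S\subset G$ be a Borel set with $S\gamma=S$ for all $\gamma\in\Gamma$. For two points $p,p'$, the right-invariance of $\nu$ gives
$$\nu(S\cap\Phi_p)=\sum_{\gamma\in\Gamma}\nu(S\cap\Phi_p\cap\Phi_{p'}\gamma)=\sum_{\gamma\in\Gamma}\nu(S\cap\Phi_p\gamma^{-1}\cap\Phi_{p'})=\nu(S\cap\Phi_{p'}).$$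
So the number $\mathbb P(S)=\nu(S\cap\Phi_p)/\nu(\Phi_p)\in[0,1]$ does not depend on $p$. It is the measure of the image of $S$ under the invariant probability measure on $G/\Gamma$.

**Step 3: one point is rarely deep.** Fix $p\in\mathbb H^2$ and $D\ge D_0$, and let $S_p=\{g:\delta_g(p)>D\}$. It is open, and right $\Gamma$-invariant because $\delta_{g\gamma}(p)=\delta_0(\gamma^{-1}g^{-1}p)=\delta_g(p)$. We compute $\mathbb P(S_p)$ with the domain $\Phi_p$. If $g\in\Phi_p\cap S_p$, then $g^{-1}p\in\mathcal F$ and $d(g^{-1}p,c_0)\ge\delta_0(g^{-1}p)>D$, so $g^{-1}p\in\mathcal F\setminus B(c_0,D)$. By (7),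
$$\mathbb P(S_p)\le\frac{\kappa\operatorname{area}(\mathcal F\setminus B(c_0,D))}{\kappa\pi/3}\le\frac3\pi e^{D_0-D}.$$

**Step 4: all points at once.** Take $D=\log M+D_0+1\ge D_0$. By the union bound,
$$\mathbb P\Bigl(\bigcup_{a\in A}S_a\Bigr)\le M\cdot\frac3\pi\cdot\frac{e^{-1}}M=\frac3{\pi e}<1 .$$
So some $g$ lies in no $S_a$, that is, $\delta_g(a)\le\log M+D_0+1\le\log M+C_1$ for all $a\in A$. This is (A1). $\square$

## 7. Proof of Theorem 1

Suppose $f=(f_1,f_2):\mathbb R^3\to\mathbb H^2\times\mathbb H^2$ is a coarse embedding with control functions $\rho_\pm$. Put $L=\rho_+(\sqrt3)$. Let $r\ge2$ be an integer and let $Q=[0,r]^3$ with the Kuhn triangulation.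

**Step 1: make the map continuous.** Two vertices $v,w$ of a common simplex satisfy $|v-w|\le\sqrt3$, so $d(f_i(v),f_i(w))\le d(f(v),f(w))\le L$. Apply Lemma 3 to each factor to get $g=(g_1,g_2):Q\to\mathbb H^2\times\mathbb H^2$ extending $f|_{\{0,\dots,r\}^3}$, with $d(g_i(x),f_i(v))\le L$ and hence $d(g(x),f(v))\le\sqrt2L$ if $x$ lies in a simplex with vertex $v$.

**Step 2: points with close images are close.** The constant found here must not depend on $r$. Let $x,x'\in Q$ with $d(g(x),g(x'))\le2C_1$, and let $v,v'$ be vertices of simplices containing $x,x'$. Then
$$\rho_-(|v-v'|)\le d(f(v),f(v'))\le2C_1+2\sqrt2L.$$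
Since $\rho_-\to\infty$, this bounds $|v-v'|$. Also $|x-x'|\le|v-v'|+2\sqrt3$. So $|x-x'|\le K$, where $K$ depends only on $\rho_-$, $C_1$ and $L$.

**Step 3: place the tessellations.** For $i=1,2$ apply Lemma 5 to $A_i=f_i(\{0,\dots,r\}^3)$ with $M=(r+1)^3$. This gives $\tau_i$, $\delta_i$ and $\pi_i:\mathbb H^2\to T_i$. Each $x\in Q$ lies in a simplex with some vertex $v$, and $\delta_i$ is $1$-Lipschitz. So control at the lattice points gives control everywhere:
$$\delta_i(g_i(x))\le\delta_i(f_i(v))+L\le R_r:=3\log(r+1)+C_1+L\qquad(x\in Q).\tag{8}$$

**Step 4: find a large connected fiber.** Let $h=(\pi_1\circ g_1,\pi_2\circ g_2):Q\to T_1\times T_2$, a continuous map. By (A3), $h(Q)$ lies in a product of two finite trees, a compact polyhedron of dimension $\le2$. By Lemma 2 with $n=3$, there are $z=(z_1,z_2)$ and a connected component $A$ of $h^{-1}(z)$ with $\operatorname{diam}A\ge r$.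

**Step 5: cut the fiber into few bounded pieces.** Since $g_i(A)\subset\pi_i^{-1}(z_i)$, (A3) gives triangles $\Delta_i$ of $\tau_i$ with $g_i(A)\subset\Delta_i$. By (8) and (A2), $g_i(A)$ is covered by at most $N_r:=3R_r+4$ closed sets of diameter $\le C_1$. Taking products, $g(A)$ is covered by at most $N_r^2$ closed sets of diameter $\le\sqrt2C_1\le2C_1$. Their preimages in $A$ are closed, cover $A$, and have diameter $\le K$ by Step 2. By Lemma 4,
$$r\le\operatorname{diam}A\le KN_r^2=K\bigl(9\log(r+1)+3C_1+3L+4\bigr)^2.$$
Here $K,C_1,L$ do not depend on $r$, so this is false for large $r$. $\blacksquare$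

**Remark 1 (diameter against number of pieces).** Suppose that in Step 5 we had used only that $g_i(A)$ has small diameter. By (4) and (5), a point of $\Delta_i$ with $\delta_i\le R_r$ is within $R_r+D_0$ of the center of $\Delta_i$. So two points $x,x'\in A$ with $|x-x'|\ge r$ have images at distance at most $\sqrt2(2R_r+2D_0)$. Passing to nearby vertices gives $\rho_-(r-2\sqrt3)\le O(\log r)$ for large integers $r$. This is fact (b), and not a contradiction. A small diameter does not give few pieces in general: a hyperbolic disc of radius $s$ has area $2\pi(\cosh s-1)$, so about $e^s$ sets of bounded diameter are needed to cover it, and for $s$ a multiple of $\log r$ this is a power of $r$. The proof succeeds because a truncated triangle of diameter $O(\log r)$ consists of only $O(\log r)$ bounded pieces, and because $A$ is connected, so that Lemma 4 applies.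

## 8. A quantitative version for $(\mathbb H^2)^p\times Z$

Only the upper control was used to build $A$, and the lower control entered only at the end. Separating the two gives a finite statement about maps of grids.

**Theorem 2.** Let $n>p+m$ and let $Z$ be a complete CAT(0) space all of whose compact subsets have covering dimension $\le m$. Put $Y=(\mathbb H^2)^p\times Z$ with the $\ell^2$ metric. For every $L\ge0$ there is $C$ such that for all integers $r\ge2$ and all $F:\{0,\dots,r\}^n\to Y$ with $d(F(v),F(w))\le L$ whenever $|v-w|_\infty\le1$, there are $S,S'\subset\{0,\dots,r\}^n$ with $\operatorname{diam}F(S)\le C$, $\operatorname{diam}F(S')\le C$ and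
$$\operatorname{diam}S\ \ge\ \frac r{C(\log r)^p},\qquad|S'|\ \ge\ \frac r{C(\log r)^p}.$$

*Proof.* Write $F=(F_1,\dots,F_p,F_Z)$ and let $Q=[0,r]^n$ with the Kuhn triangulation.

**Step 1: interpolation and tessellations.** Extend each component by Lemma 3 to obtain $g=(g_1,\dots,g_p,g_Z)$. Then $d(g(x),F(v))\le\sqrt{p+1}\,L$ when $x$ lies in a simplex with vertex $v$. Apply Lemma 5 to each $F_i(\{0,\dots,r\}^n)$ with $M=(r+1)^n$. As in (8),
$$\delta_i(g_i(x))\le R:=n\log(r+1)+C_1+L\qquad(x\in Q).$$
Put $N=3R+4$. For $r\ge2$ we have $r+1\le r^2$, so $\log(r+1)\le2\log r$, and $\log r\ge\log2$. Hence $N\le C_2\log r$ with $C_2=6n+(3C_1+3L+4)/\log2$.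

**Step 2: a connected set joining opposite faces.** Let
$$h=(\pi_1g_1,\dots,\pi_pg_p,g_Z):Q\to T_1\times\dots\times T_p\times Z.$$
Its image lies in the product of $p$ finite trees and the compact set $g_Z(Q)$. By the product inequality, this is a compact metric space of covering dimension $\le p+m\le n-1$. By Lemma 2 there is a component $A$ of a fiber of $h$ that meets two opposite faces of $Q$. It is closed in the fiber, hence compact.

**Step 3: few pieces.** On $A$ the map $g_Z$ is constant, and each $g_i(A)$ lies in one triangle of $\tau_i$, where $\delta_i\le R$. By (A2), as in Section 7, $A$ is a union of at most $N^p$ nonempty closed sets $A_j$ with $\operatorname{diam}g(A_j)\le\sqrt p\,C_1$. For $x\in A$ let $v(x)$ be a vertex of a simplex containing $x$. If $x,x'\in A_j$, then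
$$d(F(v(x)),F(v(x')))\le C_3:=\sqrt p\,C_1+2\sqrt{p+1}\,L.$$

**Step 4: the set $S$.** By Lemma 4, $r\le\operatorname{diam}A\le\sum_j\operatorname{diam}A_j$, so some $A_j$ has diameter $\ge r/N^p$. Choose $x,x'\in A_j$ realizing its diameter and put $S=\{v(x),v(x')\}$. Then $\operatorname{diam}F(S)\le C_3$ and $\operatorname{diam}S\ge r/N^p-2\sqrt n$. If $r/N^p\ge4\sqrt n$, this gives $\operatorname{diam}S\ge r/(2N^p)$. Otherwise take for $S$ two adjacent lattice points instead: $\operatorname{diam}F(S)\le L$ and $\operatorname{diam}S=1\ge r/(4\sqrt n\,N^p)$.

**Step 5: the set $S'$.** Let $A$ meet the two faces orthogonal to the $i$-th axis. By connectedness, the $i$-th coordinate takes all values in $[0,r]$ on $A$. So for each integer $0\le k\le r/3$ there is $a_k\in A$ with $i$-th coordinate $3k$. The $i$-th coordinate of $v(a_k)$ differs from $3k$ by at most $1$, so the vertices $v(a_k)$ are distinct. There are at least $r/3$ indices $k$, so some $A_j$ contains at least $r/(3N^p)$ of the points $a_k$. Let $S'$ be the set of the corresponding $v(a_k)$. Then $|S'|\ge r/(3N^p)$ and $\operatorname{diam}F(S')\le C_3$.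

Since $N\le C_2\log r$, both claims hold with $C=\max(C_3,L,4\sqrt n\,C_2^p)$; note that $4\sqrt n\ge3$. $\blacksquare$

**Corollary.** If moreover $\mathbb R^m$ embeds coarsely in $Z$ (e.g. $Z=\mathbb R^m$, or a product of $m$ locally finite simplicial trees each containing a line), then $\mathbb R^n$ embeds coarsely in $(\mathbb H^2)^p\times Z$ if and only if $n\le p+m$. In particular ($Z$ a point), $\mathbb R^n$ embeds coarsely in $(\mathbb H^2)^p$ if and only if $n\le p$.

*Proof.* Let $n>p+m$ and let $f:\mathbb R^n\to(\mathbb H^2)^p\times Z$ be a coarse embedding. Apply Theorem 2 to $f|_{\{0,\dots,r\}^n}$ with $L=\rho_+(\sqrt n)$; this is allowed since $|v-w|_\infty\le1$ implies $|v-w|\le\sqrt n$. It gives finite sets $S=S_r$ with $\rho_-(\operatorname{diam}S_r)\le\operatorname{diam}f(S_r)\le C$, while $\operatorname{diam}S_r\ge r/(C(\log r)^p)\to\infty$. This contradicts $\rho_-\to\infty$.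

Conversely let $n\le p+m$. Then $\mathbb R^n\subset\mathbb R^p\times\mathbb R^m$. Map $\mathbb R^p$ isometrically by a product of $p$ geodesics, and $\mathbb R^m$ by a coarse embedding $\varphi$ into $Z$ with controls $\sigma_\pm$. For two points of $\mathbb R^p\times\mathbb R^m$ at distance $s$, both components differ by at most $s$, and one of them by at least $s/\sqrt2$. So the images are at distance at most $s+\sigma_+(s)$ and at least $\min(s/\sqrt2,\sigma_-(s/\sqrt2))$, which tends to infinity.

The examples satisfy the hypotheses. For $Z=\mathbb R^m$ this is standard. In a product of $m$ locally finite simplicial trees, a compact set is a closed subset of a product of $m$ finite trees, so it has dimension $\le m$; and a product of $m$ lines is an isometric copy of $\mathbb R^m$. $\blacksquare$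

**Remark 2 (regular maps).** A regular map is a Lipschitz map for which preimages of balls of radius $1$ are covered by uniformly boundedly many balls of radius $1$. For instance, $x\mapsto|x|$ from $\mathbb R$ to $\mathbb R$ is regular without being a coarse embedding. For $n>p$ there is not even a regular map $\mathbb R^n\to(\mathbb H^2)^p$. To see this, restrict such a map, with Lipschitz constant $\Lambda$, to $\{0,\dots,r\}^n$ and use Theorem 2 with $Z$ a point and $L=\Lambda\sqrt n$. A set of diameter $\le C$ in $(\mathbb H^2)^p$ lies in a ball of radius $C$, which is covered by a number of unit balls depending only on $C$ and $p$. So $S'$ would be covered by boundedly many unit balls of $\mathbb R^n$, each containing at most $3^n$ lattice points. Then $|S'|$ would be bounded, but $|S'|\ge r/(C(\log r)^p)$.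

**Remark 3.** Any map $\mathbb R^3\to\mathbb H^2\times\mathbb H^2$ satisfying only the upper control has, in every integer-lattice cube of integer side $r\ge2$, two points at distance $\ge r/(C(\log r)^2)$ whose images are within distance $C$. This is Theorem 2 with $n=3$, $p=2$, $m=0$, applied after translating the cube. It is optimal up to the logarithmic factor, since distances in the cube are at most $\sqrt3\,r$.

## 9. Other domains, and the role of growth

In the proof, the cube entered through three features: opposite faces are far apart, the domain is $n$-dimensional, and the number of sample points has a small logarithm. We now keep only these.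

**Theorem 3.** Let $n>p+m$ and $Z$ be as in Theorem 2. Let $E$ be a metric space such that for some $r_k\to\infty$ there are continuous maps $q_k:[0,1]^n\to E$ with the following properties: the images of any two opposite faces are at distance $\ge r_k$, the image of $q_k$ is covered by $M_k\ge2$ balls of radius $1$, and $(\log M_k)^p=o(r_k)$. Then $E$ does not coarsely embed in $(\mathbb H^2)^p\times Z$.

For example, $E=\mathbb R^n$ qualifies with $q_k(x)=kx$ for integers $k\ge1$: here $r_k=k$, and $M_k$ is bounded by a constant times $k^n$, so $(\log M_k)^p=o(k)$.

*Proof.* Let $f$ be a coarse embedding with controls $\rho_\pm$, and fix $k$.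

**Step 1: sample through the ball centers.** The purpose is to have at most $M_k$ sample values, however fine the triangulation is. By uniform continuity, triangulate $[0,1]^n$ by a scaled Kuhn triangulation so fine that $q_k$ maps each simplex to a set of diameter $\le1$. For each vertex $w$ choose one of the $M_k$ ball centers $e(w)$ with $d(e(w),q_k(w))\le1$, and set $F(w)=f(e(w))$. Then $F$ has at most $M_k$ values. For $w,w'$ in a common simplex, $d(e(w),e(w'))\le3$, so $d(F(w),F(w'))\le L:=\rho_+(3)$.

**Step 2: the connected set.** Extend the components of $F$ to $g=(g_1,\dots,g_p,g_Z)$ by Lemma 3. Apply Lemma 5 to the set of values of each $F_i$, with $M=M_k$, so that $\delta_i\circ g_i\le\log M_k+C_1+L$ on $[0,1]^n$. Form $h=(\pi_1g_1,\dots,\pi_pg_p,g_Z)$ as in Section 8. Its image lies in a compact metric space of dimension $\le n-1$, so Lemma 2 gives a connected compact set $A\subset[0,1]^n$ meeting two opposite faces, on which $h$ is constant. As before, $A$ is a union of at most $N^p$ compact sets $A_j$, where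
$$N=3(\log M_k+C_1+L)+4,\qquad\operatorname{diam}g(A_j)\le\sqrt p\,C_1.$$

**Step 3: each piece has bounded image in $E$.** Let $x,x'\in A_j$ lie in simplices with vertices $w,w'$. Then
$$\rho_-(d(e(w),e(w')))\le d(F(w),F(w'))\le\sqrt p\,C_1+2\sqrt{p+1}\,L,$$
so $d(e(w),e(w'))\le K$ with $K$ independent of $k$. Also $d(q_k(x),e(w))\le d(q_k(x),q_k(w))+1\le2$, and similarly for $x'$. Hence $d(q_k(x),q_k(x'))\le K+4$.

**Step 4: compare.** The set $q_k(A)=\bigcup_jq_k(A_j)$ is connected, and the $q_k(A_j)$ are compact of diameter $\le K+4$. Since $A$ meets two opposite faces, $\operatorname{diam}q_k(A)\ge r_k$. By Lemma 4,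
$$r_k\le N^p(K+4).$$
If $p\ge1$, then since $\log M_k\ge\log2$ the right side is $O((\log M_k)^p)=o(r_k)$. If $p=0$, it is bounded. Either way this is a contradiction for large $k$. $\blacksquare$

**Example 2 (some growth condition is necessary).** In upper half-space models, consider
$$\mathbb H^3\to\mathbb H^2\times\mathbb H^2,\qquad(x_1,x_2,t)\mapsto\bigl((x_1,t),(x_2,t)\bigr).$$
Let $d$ be the distance of two points in $\mathbb H^3$, and $d_1,d_2$ the distances of their images in the two factors. From
$$\cosh d-1=\frac{|\Delta x|^2+(\Delta t)^2}{2tt'},\qquad\cosh d_i-1=\frac{(\Delta x_i)^2+(\Delta t)^2}{2tt'}$$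
we read off $\max(d_1,d_2)\le d$ and $\cosh d-1\le(\cosh d_1-1)+(\cosh d_2-1)$. The first inequality gives $\sqrt{d_1^2+d_2^2}\le\sqrt2\,d$. The second gives $\cosh\max(d_1,d_2)-1\ge\frac12(\cosh d-1)$, so $\sqrt{d_1^2+d_2^2}\ge\operatorname{arcosh}\bigl(1+\tfrac12(\cosh d-1)\bigr)$, which tends to infinity with $d$. So this map is a coarse embedding of a $3$-dimensional space.

All the hypotheses of Theorem 3 with $n=3$, $p=2$, $m=0$, except the growth condition, hold for $E=\mathbb H^3$. Fix a point $o$ and let $q_k$ be the composition of an affine identification $[0,1]^3\to[-k,k]^3$ with the exponential map at $o$. Since $\mathbb H^3$ is simply connected of nonpositive curvature, the exponential map does not decrease distances, so the images of opposite faces are at distance $\ge2k$. The image is compact, so it is covered by finitely many unit balls. The growth condition therefore cannot simply be dropped.
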